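\title{Two obstructions to embedding lattices into the lattice of local clones}

\begin{abstract}
The local clones on a countably infinite set $X$ form a complete lattice $\mathrm{Cl}_{\mathrm{loc}}(X)$, and every lattice that embeds into it is order embeddable into the power set of $\omega$. We show that the converse fails, even for distributive lattices: the lattice of open subsets of Baire space is a counterexample. More precisely, for a separable metrizable space $Y$, the lattice of open subsets of $Y$ embeds into $\mathrm{Cl}_{\mathrm{loc}}(X)$ if and only if $Y$ is $\sigma$-compact, and the lattice of closed subsets of $Y$ embeds if and only if $Y$ is analytic. The first obstruction uses only joins, the second only meets.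
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $X$ is a countably infinite set, and we work in ZFC. For $n\ge 1$ let $\mathcal{O}^{(n)}=X^{X^n}$ be the set of $n$-ary operations on $X$, and let $\mathcal{O}=\bigcup_{n\ge1}\mathcal{O}^{(n)}$. A \emph{clone} is a set $\mathcal{C}\subseteq\mathcal{O}$ that contains all projections $\pi^n_i(x_1,\dots,x_n)=x_i$ $(1\le i\le n)$ and is closed under composition: if $f\in\mathcal{C}$ is $n$-ary and $g_1,\dots,g_n\in\mathcal{C}$ are $m$-ary, then $f(g_1,\dots,g_n)\in\mathcal{C}$.

Give $X$ the discrete topology and each $\mathcal{O}^{(n)}$ the product topology, so that a basic neighborhood of $f$ consists of the operations that agree with $f$ on a given finite set $A\subseteq X^n$. A clone $\mathcal{C}$ is \emph{local} if $\mathcal{C}\cap\mathcal{O}^{(n)}$ is closed in $\mathcal{O}^{(n)}$ for every $n$. In other words, $\mathcal{C}$ contains every $n$-ary $f$ that agrees on each finite $A\subseteq X^n$ with some member of $\mathcal{C}$: membership in a local clone can be tested on finite sets. Intersections of local clones are local clones, so the local clones, ordered by inclusion,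 form a complete lattice $\mathrm{Cl}_{\mathrm{loc}}(X)$. The meet of $\mathcal{C}_1$ and $\mathcal{C}_2$ is $\mathcal{C}_1\cap\mathcal{C}_2$, and the join $\mathcal{C}_1\vee\mathcal{C}_2$ is the least local clone that contains $\mathcal{C}_1\cup\mathcal{C}_2$.

Which lattices occur inside $\mathrm{Cl}_{\mathrm{loc}}(X)$? A \emph{lattice embedding} is an injective map that preserves binary joins and binary meets. An \emph{order embedding} is a map $\varphi$ between ordered sets with $a\le b\iff\varphi(a)\le\varphi(b)$. There is a known restriction: every lattice with a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$ is order embeddable into the power set $\mathcal{P}(\omega)$. The reason is that a local clone is determined by the restrictions of its members to finite sets, and there are only countably many such restrictions (Lemma~\ref{lem:trace}). The following question from \cite{Pinsker} asks whether this is the only restriction.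

\begin{quote}
\emph{Does every lattice that is order embeddable into $\mathcal{P}(\omega)$ have a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$?}
\end{quote}

The first examples suggest a positive answer. The lattice $\mathcal{P}(\omega)$ itself has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$ (Corollary~\ref{cor:powerset}). So $\mathcal{P}(\omega)$ and $\mathrm{Cl}_{\mathrm{loc}}(X)$ are order embeddable into each other, and the question asks whether a lattice that sits in $\mathrm{Cl}_{\mathrm{loc}}(X)$ as an ordered set also sits there as a lattice. Moreover, $\mathrm{Cl}_{\mathrm{loc}}(X)$ has room that $\mathcal{P}(\omega)$ lacks: the lattice of open subsets of $[0,1]$ has no lattice embedding into $\mathcal{P}(\omega)$ (Example~\ref{ex:warmup}), but it has one into $\mathrm{Cl}_{\mathrm{loc}}(X)$ (Theorem~\ref{thm:open}). On the other hand, an order embedding forgets how joins and meets are computed, and in $\mathrm{Cl}_{\mathrm{loc}}(X)$ both have a special form: a join is generated by finitary composition, and a meet is an intersection of closed subsets of Polish spaces. Each of these two features yields an obstruction.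

For a topological space $Y$ let $\mathcal{G}(Y)$ be the lattice of open subsets and $\mathcal{F}(Y)$ the lattice of closed subsets of $Y$. In both, the binary join is $\cup$ and the binary meet is $\cap$, so both are distributive. \emph{Baire space} is $\omega^\omega$ with the product topology, $\omega$ being discrete. A space is \emph{$\sigma$-compact} if it is a countable union of compact subsets, and a metrizable space is \emph{analytic} if it is empty or a continuous image of $\omega^\omega$.

\begin{theorem}\label{thm:main}
The lattice $\mathcal{G}(\omega^\omega)$ is order embeddable into $\mathcal{P}(\omega)$, but there is no injective map $\mathcal{G}(\omega^\omega)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ that preserves binary joins. So the answer to the question is negative, even for distributive lattices.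
\end{theorem}

The property of Baire space that matters is that it is not $\sigma$-compact, and for lattices of open sets this is the exact dividing line.

\begin{theorem}\label{thm:open}
Let $Y$ be a separable metrizable space. Then $\mathcal{G}(Y)$ is order embeddable into $\mathcal{P}(\omega)$, and the following are equivalent:
\begin{enumerate}
\item[(i)] $Y$ is $\sigma$-compact;
\item[(ii)] $\mathcal{G}(Y)$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$;
\item[(iii)] there is an injective map $\mathcal{G}(Y)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ that preserves binary joins.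
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:closed}
Let $Y$ be a separable metrizable space. Then $\mathcal{F}(Y)$ is order embeddable into $\mathcal{P}(\omega)$, and the following are equivalent:
\begin{enumerate}
\item[(i)] $Y$ is analytic;
\item[(ii)] $\mathcal{F}(Y)$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$;
\item[(iii)] there is an injective map $\mathcal{F}(Y)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ that preserves binary meets.
\end{enumerate}
\end{theorem}

Both obstructions follow one plan. Each point $y\in Y$ gives a strict inclusion, $Y\setminus\{y\}\subsetneq Y$ in $\mathcal{G}(Y)$ or $\emptyset\subsetneq\{y\}$ in $\mathcal{F}(Y)$, and the corresponding strict inclusion of local clones is witnessed by a finite partial operation. This cuts $Y$ into countably many pieces, one for each witness, and the task is to show that each piece is small. A reader who wants only Theorem~\ref{thm:main} needs Sections~\ref{sec:prelim} and~\ref{sec:join}; Section~\ref{sec:ideals} supplies examples for Section~\ref{sec:join} and the embeddings for Section~\ref{sec:sigma}. Theorem~\ref{thm:closed} is proved in Section~\ref{sec:meet},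 and Section~\ref{sec:cons} compares the two obstructions.

\section{Traces, bases and sequences}\label{sec:prelim}

\subsection*{Maps that preserve one operation}
We say \emph{join-preserving} and \emph{meet-preserving} for maps that preserve binary joins or binary meets. A join-preserving map $\Phi$ is monotone, since $a\le b$ means $a\vee b=b$. If $\Phi$ is also injective, it is an order embedding: $\Phi(a)\le\Phi(b)$ gives $\Phi(a\vee b)=\Phi(b)$, hence $a\vee b=b$. The same holds for meets. In particular, such maps preserve strict inclusions.

\subsection*{Traces of local clones}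
A \emph{finite partial operation} of arity $n\ge1$ is a map $p\colon A\to X$ with $A\subseteq X^n$ finite; the arity is part of the data. The set $\Pi$ of all finite partial operations is countably infinite, because $X$ is. The \emph{trace} of a local clone $\mathcal{C}$ is
\[
T(\mathcal{C})=\{f|_A:\ n\ge1,\ f\in\mathcal{C}\cap\mathcal{O}^{(n)},\ A\subseteq X^n\text{ finite}\}\subseteq\Pi .
\]
Locality of $\mathcal{C}$ says that for every $f\in\mathcal{O}^{(n)}$,
\begin{equation}\label{eq:local}
f\in\mathcal{C}\iff f|_A\in T(\mathcal{C})\text{ for every finite }A\subseteq X^n .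
\end{equation}

\begin{lemma}\label{lem:trace}
For local clones $\mathcal{C}_1,\mathcal{C}_2$ we have $\mathcal{C}_1\subseteq\mathcal{C}_2\iff T(\mathcal{C}_1)\subseteq T(\mathcal{C}_2)$. Hence every lattice that is order embeddable into $\mathrm{Cl}_{\mathrm{loc}}(X)$ is order embeddable into $\mathcal{P}(\omega)$.
\end{lemma}

\begin{proof}
The implication from left to right holds by definition of $T$. If $T(\mathcal{C}_1)\subseteq T(\mathcal{C}_2)$ and $f\in\mathcal{C}_1$, then all finite restrictions of $f$ lie in $T(\mathcal{C}_2)$, so $f\in\mathcal{C}_2$ by \eqref{eq:local}. Thus $T$ is an order embedding into $\mathcal{P}(\Pi)\cong\mathcal{P}(\omega)$.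
\end{proof}

The map $T$ preserves neither joins (Example~\ref{ex:Tjoin}) nor meets (Example~\ref{ex:Tmeet}). The two obstructions measure how far it can be from doing so.

\subsection*{Topological facts}
We use the following textbook facts. A metrizable space is compact if and only if every sequence in it has a convergent subsequence. Separable metrizable spaces and compact metrizable spaces have countable bases. Metrizable spaces are \emph{regular}: if $\mathcal{B}$ is a base, $U$ is open and $y\in U$, then $y\in B\subseteq\overline{B}\subseteq U$ for some $B\in\mathcal{B}$. A space is \emph{Polish} if it is separable and its topology comes from a complete metric. Baire space is Polish, closed subspaces of Polish spaces are Polish, and every nonempty Polish space is a continuous image of $\omega^\omega$ \cite[Theorem~7.9]{Kechris}. Since $X$ and $X^n$ are countably infinite, $\mathcal{O}^{(n)}=X^{X^n}$ is homeomorphic to $\omega^\omega$.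

\begin{lemma}\label{lem:base}
Let $Y$ be a space with a countable base $(B_n)_{n\in\omega}$. Then
\[
\varphi(U)=\{n:B_n\subseteq U\},\qquad \psi(F)=\{n:B_n\cap F\ne\emptyset\}
\]
define a meet-preserving order embedding $\varphi\colon\mathcal{G}(Y)\to\mathcal{P}(\omega)$ and a join-preserving order embedding $\psi\colon\mathcal{F}(Y)\to\mathcal{P}(\omega)$.
\end{lemma}

\begin{proof}
We have $B_n\subseteq U\cap V$ if and only if $B_n\subseteq U$ and $B_n\subseteq V$, so $\varphi$ preserves meets. It is injective because $U=\bigcup_{n\in\varphi(U)}B_n$. Hence it is an order embedding. The statement on $\psi$ follows by taking complements on both sides, since $\psi(F)=\omega\setminus\varphi(Y\setminus F)$.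
\end{proof}

Failure of compactness will always be exploited through the next lemma, which produces many closed sets at once.

\begin{lemma}\label{lem:seq}
Let $(y_i)$ be a sequence in a metrizable space $Y$ with no subsequence that converges in $Y$. Then $(y_i)$ has a subsequence with pairwise distinct terms, and every subset of $\{y_i:i\in\omega\}$ is closed in $Y$.
\end{lemma}

\begin{proof}
No value occurs infinitely often, since it would give a constant subsequence; so we can select distinct terms one after another. Let $x\subseteq\{y_i:i\in\omega\}$ and suppose $y\in\overline{x}\setminus x$. A ball around $y$ that contains only finitely many points of $x$ can be shrunk to miss $x$, which is impossible. So every ball around $y$ contains $y_i$ for infinitely many $i$, and some subsequence converges to $y$, a contradiction.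
\end{proof}

\section{Ideal lattices as lattices of local clones}\label{sec:ideals}

Let $D$ be a lattice with least element $0$. An \emph{ideal} of $D$ is a nonempty subset that is closed downward and under binary joins. The ideals form a lattice $\mathrm{Id}(D)$ under inclusion, with $I\wedge J=I\cap J$ and $I\vee J=\{d\in D: d\le k\vee l\text{ for some }k\in I,\ l\in J\}$.

To realize $\mathrm{Id}(D)$ by clones we want the generation of clones to imitate the formation of joins in $D$. So we take $D$ as the base set, put the operation $x_1\vee x_2$ into every clone, and let the clones differ only in the constants that they contain.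

\begin{proposition}\label{prop:ideals}
Let $D$ be a countably infinite distributive lattice with least element $0$. Then $\mathrm{Id}(D)$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$.
\end{proposition}

\begin{proof}
We may take $X=D$. For $k\in D$ and $S\subseteq\{1,\dots,n\}$ let
\[
f^n_{S,k}(x_1,\dots,x_n)=k\vee\bigvee_{i\in S}x_i ,
\]
where the empty join is $0$. The parameter $k$ can be read off the operation: $f^n_{S,k}(0,\dots,0)=k$. For a set $M\subseteq D$ that contains $0$ and is closed under binary joins (every ideal is such a set) put
\[
\mathcal{C}_M=\{f^n_{S,k}:\ n\ge1,\ S\subseteq\{1,\dots,n\},\ k\in M\}.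
\]

\emph{$\mathcal{C}_M$ is a clone.} The projections are $\pi^n_i=f^n_{\{i\},0}$, and
\[
f^n_{S,k}\bigl(f^m_{S_1,k_1},\dots,f^m_{S_n,k_n}\bigr)=f^m_{S',k'}\quad\text{with } S'=\bigcup_{i\in S}S_i,\quad k'=k\vee\bigvee_{i\in S}k_i .
\]

\emph{$\mathcal{C}_M$ is local.} Let $f$ be $n$-ary and agree on every finite set with some member of $\mathcal{C}_M$. Agreement at $(0,\dots,0)$ shows that $k=f(0,\dots,0)$ lies in $M$. Suppose $f\ne f^n_{S,k}$ for all $S$, and pick $a_S\in X^n$ with $f(a_S)\ne f^n_{S,k}(a_S)$. There are only finitely many $S$, so some $f^n_{S',k'}\in\mathcal{C}_M$ agrees with $f$ at $(0,\dots,0)$ and at every $a_S$. Then $k'=k$, and agreement at $a_{S'}$ contradicts the choice of $a_{S'}$.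

\emph{Injectivity.} Let $p_k$ be the unary partial operation with domain $\{0\}$ and $p_k(0)=k$. The unary members of $\mathcal{C}_M$ take at $0$ exactly the values in $M$, so
\begin{equation}\label{eq:pk}
p_k\in T(\mathcal{C}_M)\iff k\in M .
\end{equation}
Thus $\mathcal{C}_M$ determines $M$.

\emph{Meets.} Let $I,J$ be ideals. If $f\in\mathcal{C}_I\cap\mathcal{C}_J$, then $f=f^n_{S,k}=f^n_{S',l}$ with $k\in I$ and $l\in J$. Evaluation at $(0,\dots,0)$ gives $k=l\in I\cap J$, so $f\in\mathcal{C}_{I\cap J}$. The inclusion $\mathcal{C}_{I\cap J}\subseteq\mathcal{C}_I\cap\mathcal{C}_J$ holds by monotonicity of $M\mapsto\mathcal{C}_M$.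

\emph{Joins.} Let $M=\{k\vee l:k\in I,\ l\in J\}$. It contains $I\cup J$ and is closed under joins, so $\mathcal{C}_M$ is a local clone containing $\mathcal{C}_I\cup\mathcal{C}_J$. Conversely, a clone that contains $\mathcal{C}_I\cup\mathcal{C}_J$ contains $x_1\vee x_2=f^2_{\{1,2\},0}$, and for $k\in I$, $l\in J$ it contains $f^n_{S,k}$ and $f^n_{\emptyset,l}$, hence $f^n_{S,k}\vee f^n_{\emptyset,l}=f^n_{S,k\vee l}$. So $\mathcal{C}_I\vee\mathcal{C}_J=\mathcal{C}_M$. Finally $M=I\vee J$: if $d\le k\vee l$, distributivity gives $d=(d\wedge k)\vee(d\wedge l)$ with $d\wedge k\in I$ and $d\wedge l\in J$.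
\end{proof}

Distributivity enters only in the last sentence, and the map $I\mapsto\mathcal{C}_I$ needs it. If $D$ consists of $0$, $1$ and pairwise incomparable elements $a_0,a_1,\dots$, and $I=\{0,a_0\}$, $J=\{0,a_1\}$, then $M=\{0,a_0,a_1,1\}$ while $I\vee J=D$.

Let $[x]^{<\omega}$ denote the set of finite subsets of $x$.

\begin{corollary}\label{cor:powerset}
The map $\Phi_0(x)=\mathcal{C}_{[x]^{<\omega}}$ is a lattice embedding $\mathcal{P}(\omega)\to\mathrm{Cl}_{\mathrm{loc}}(X)$, where $X=[\omega]^{<\omega}$.
\end{corollary}

\begin{proof}
The lattice $D=[\omega]^{<\omega}$ is countably infinite and distributive with least element $\emptyset$. The map $x\mapsto[x]^{<\omega}$ is an order isomorphism $\mathcal{P}(\omega)\to\mathrm{Id}(D)$ with inverse $I\mapsto\bigcup I$: a finite subset of $\bigcup I$ is covered by finitely many members of $I$, so it lies in $I$. Apply Proposition~\ref{prop:ideals}.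
\end{proof}

\begin{example}\label{ex:Tjoin}
By \eqref{eq:pk}, $p_k\in T(\Phi_0(x))$ if and only if $k\subseteq x$. So $p_{\{1,2\}}$ lies in the trace of $\Phi_0(\{1\})\vee\Phi_0(\{2\})=\Phi_0(\{1,2\})$, but neither in $T(\Phi_0(\{1\}))$ nor in $T(\Phi_0(\{2\}))$. It is assembled from three finite pieces: $p_{\{1\}}$ from the first clone, $p_{\{2\}}$ from the second, and the restriction $q$ of $\cup$ to the single pair $(\{1\},\{2\})$, which lies in both traces. Indeed, if a clone $\mathcal{E}$ contains extensions $g_1,g_2,f$ of $p_{\{1\}},p_{\{2\}},q$, then $f(g_1,g_2)\in\mathcal{E}$ maps $\emptyset$ to $f(\{1\},\{2\})=\{1,2\}$.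
\end{example}

\section{The join obstruction}\label{sec:join}

The idea is visible when the target is $\mathcal{P}(\omega)$, where joins are unions.

\begin{example}\label{ex:warmup}
Let $Y$ be metrizable and let $\varphi\colon\mathcal{G}(Y)\to\mathcal{P}(\omega)$ be injective and join-preserving. We claim that $Y$ is countable. For $n\in\varphi(Y)$ let $A_n=\{y\in Y:n\notin\varphi(Y\setminus\{y\})\}$ be the set of points whose removal is detected by $n$. Since $\varphi(Y\setminus\{y\})\subsetneq\varphi(Y)$, every point is detected by some $n$, so $Y=\bigcup_nA_n$. If $y\ne z$, then $(Y\setminus\{y\})\cup(Y\setminus\{z\})=Y$, so $n\in\varphi(Y\setminus\{y\})\cup\varphi(Y\setminus\{z\})$ and $n$ cannot detect both points. Hence $|A_n|\le1$.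
\end{example}

Now let $\Psi\colon\mathcal{G}(Y)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ be injective and join-preserving. The composite $T\circ\Psi$ is an order embedding into $\mathcal{P}(\Pi)$, so we can again cover $Y$ by countably many sets $A_p$. The last step breaks down, because $T$ does not turn joins into unions: for the discrete space $Y=\omega$ and $\Psi=\Phi_0$, the partial operation $p_k$ detects exactly the points of the finite set $k$. What survives is the phenomenon of Example~\ref{ex:Tjoin}: a member of the trace of a join has a finite certificate, with one part from each side.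

\begin{lemma}\label{lem:cert}
Let $\mathcal{C}_1,\mathcal{C}_2$ be local clones and $p\in T(\mathcal{C}_1\vee\mathcal{C}_2)$. Then there are finite sets $P_1\subseteq T(\mathcal{C}_1)$ and $P_2\subseteq T(\mathcal{C}_2)$ such that every local clone $\mathcal{E}$ with $P_1\cup P_2\subseteq T(\mathcal{E})$ satisfies $p\in T(\mathcal{E})$.
\end{lemma}

\begin{proof}
Call such a pair $(P_1,P_2)$ a \emph{certificate} for $p$. Let $\mathcal{Q}$ be the set of all operations all of whose finite restrictions have a certificate. We show that $\mathcal{Q}$ is a local clone containing $\mathcal{C}_1\cup\mathcal{C}_2$. Then $\mathcal{Q}\supseteq\mathcal{C}_1\vee\mathcal{C}_2$, and $p$, being a finite restriction of a member of $\mathcal{C}_1\vee\mathcal{C}_2$, has a certificate.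

If $f\in\mathcal{C}_1$, then $(\{f|_A\},\emptyset)$ is a certificate for $f|_A$; if $f\in\mathcal{C}_2$, then $(\emptyset,\{f|_A\})$ is. So $\mathcal{C}_1\cup\mathcal{C}_2\subseteq\mathcal{Q}$, and $\mathcal{Q}$ contains the projections.

Let $f\in\mathcal{Q}$ be $n$-ary, let $g_1,\dots,g_n\in\mathcal{Q}$ be $m$-ary, and let $A\subseteq X^m$ be finite. The values of $f(g_1,\dots,g_n)$ on $A$ depend only on the $g_i|_A$ and on $f|_B$, where $B=\{(g_1(a),\dots,g_n(a)):a\in A\}$ is finite. Choose certificates for $f|_B,g_1|_A,\dots,g_n|_A$, and let $P_1$ be the union of their first parts and $P_2$ the union of their second parts. If $P_1\cup P_2\subseteq T(\mathcal{E})$, then $\mathcal{E}$ contains operations $f',g_1',\dots,g_n'$ with $f'|_B=f|_B$ and $g_i'|_A=g_i|_A$. Then $f'(g_1',\dots,g_n')\in\mathcal{E}$ agrees with $f(g_1,\dots,g_n)$ on $A$. So $(P_1,P_2)$ is a certificate for $f(g_1,\dots,g_n)|_A$.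

Finally, let $f$ agree on every finite set $A$ with some $g\in\mathcal{Q}$. Then $f|_A=g|_A$ has a certificate, so $f\in\mathcal{Q}$. Hence $\mathcal{Q}$ is local.
\end{proof}

A certificate is portable: it forces $p$ into every local clone whose trace contains it. There are only countably many pairs of finite subsets of $\Pi$, whereas an infinite set can be split into two parts in uncountably many ways. Two splittings must share a certificate, and we can then take its first part from one splitting and its second part from the other.

\begin{lemma}\label{lem:split}
Let $S$ be an infinite set, let $\Phi\colon\mathcal{P}(S)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ be join-preserving, and let $p\in T(\Phi(S))$. Then $p\in T(\Phi(S\setminus\{s\}))$ for some $s\in S$.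
\end{lemma}

\begin{proof}
For every $x\subseteq S$ we have $\Phi(S)=\Phi(x)\vee\Phi(S\setminus x)$, so Lemma~\ref{lem:cert} gives a certificate $(P_1^x,P_2^x)$ for $p$ with $P_1^x\subseteq T(\Phi(x))$ and $P_2^x\subseteq T(\Phi(S\setminus x))$. Since $\mathcal{P}(S)$ is uncountable, there are $x\ne x'$ with the same certificate $(P_1,P_2)$. After interchanging $x$ and $x'$ if necessary, pick $s\in x\setminus x'$. Then $s$ lies neither in $x'$ nor in $S\setminus x$, so by monotonicity of $\Phi$ and $T$,
\[
P_1\subseteq T(\Phi(x'))\subseteq T(\Phi(S\setminus\{s\})),\qquad P_2\subseteq T(\Phi(S\setminus x))\subseteq T(\Phi(S\setminus\{s\})).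
\]
The certificate property, applied to $\mathcal{E}=\Phi(S\setminus\{s\})$, gives $p\in T(\Phi(S\setminus\{s\}))$.
\end{proof}

\begin{remark}\label{rem:split}
The lemma fails for finite $S$: take $S=\{1,2\}$, $\Phi=\Phi_0$ and $p=p_{\{1,2\}}$ as in Example~\ref{ex:Tjoin}. For infinite $S$ one might hope for the stronger conclusion that $p\in T(\Phi(x))$ for some finite $x$. This is false, because $\Phi$ is only assumed to preserve binary joins. Let $D=[\omega]^{<\omega}\times\{0,1\}$, and let $I(x)$ be $[x]^{<\omega}\times\{0\}$ for finite $x\subseteq\omega$ and $[x]^{<\omega}\times\{0,1\}$ for infinite $x$. Since $x\cup x'$ is infinite exactly when $x$ or $x'$ is, $I(x\cup x')=I(x)\vee I(x')$. So $\Phi(x)=\mathcal{C}_{I(x)}$ preserves joins, and by \eqref{eq:pk} $p_{(\emptyset,1)}\in T(\Phi(x))$ holds exactly for infinite $x$.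
\end{remark}

To apply Lemma~\ref{lem:split} inside $\mathcal{G}(Y)$ we need an infinite set $S\subseteq Y$ such that all sets between $Y\setminus S$ and $Y$ are open. Lemma~\ref{lem:seq} provides one in any set whose closure is not compact.

\begin{proposition}\label{prop:join}
Let $Y$ be a metrizable space and let $\Psi\colon\mathcal{G}(Y)\to\mathrm{Cl}_{\mathrm{loc}}(X)$ be injective and join-preserving. Then $Y$ is $\sigma$-compact.
\end{proposition}

\begin{proof}
For $p\in T(\Psi(Y))$ let
\[
A_p=\{y\in Y:\ p\notin T(\Psi(Y\setminus\{y\}))\}.
\]
For each $y$ we have $\Psi(Y\setminus\{y\})\subsetneq\Psi(Y)$, so $T(\Psi(Y\setminus\{y\}))\subsetneq T(\Psi(Y))$ by Lemma~\ref{lem:trace}, and $y\in A_p$ for some $p$. Thus $Y$ is the union of the countably many sets $\overline{A_p}$, and it suffices to show that each of them is compact.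

Fix a compatible metric $\rho$ and suppose that $\overline{A_p}$ is not compact. Then some sequence $(z_i)_{i\ge1}$ in $\overline{A_p}$ has no subsequence converging in $\overline{A_p}$, and since this set is closed, none converging in $Y$. Choose $y_i\in A_p$ with $\rho(y_i,z_i)<1/i$. A convergent subsequence of $(y_i)$ would give one of $(z_i)$, so there is none. By Lemma~\ref{lem:seq}, $S=\{y_i:i\ge1\}\subseteq A_p$ is infinite and all its subsets are closed in $Y$.

For $x\subseteq S$ the set $(Y\setminus S)\cup x=Y\setminus(S\setminus x)$ is therefore open, and $\Phi(x)=\Psi((Y\setminus S)\cup x)$ defines a join-preserving map on $\mathcal{P}(S)$ with $\Phi(S)=\Psi(Y)$ and $\Phi(S\setminus\{s\})=\Psi(Y\setminus\{s\})$. Lemma~\ref{lem:split} gives $s\in S$ with $p\in T(\Psi(Y\setminus\{s\}))$. This contradicts $s\in A_p$.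
\end{proof}

Injectivity of $\Psi$ was used only to cover $Y$ by the sets $A_p$. Countability of $X$ was used twice, to count the $A_p$ and to count certificates. Metrizability makes $Y\setminus\{y\}$ open and turns noncompactness into the set $S$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Baire space has a countable base, so $\mathcal{G}(\omega^\omega)$ is order embeddable into $\mathcal{P}(\omega)$ by Lemma~\ref{lem:base}. By Proposition~\ref{prop:join} it remains to show that $\omega^\omega$ is not $\sigma$-compact. Let $K_i\subseteq\omega^\omega$ $(i\in\omega)$ be compact. The set $\{d(i):d\in K_i\}$ is the image of $K_i$ under a continuous map to the discrete space $\omega$, so it is finite; choose $h(i)\in\omega$ outside it. Then $h\in\omega^\omega$ lies in no $K_i$.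
\end{proof}

\section{Open sets of $\sigma$-compact spaces}\label{sec:sigma}

We show that Proposition~\ref{prop:join} is sharp by embedding $\mathcal{G}(Y)$ into an ideal lattice. For compact $Y$ there is a natural choice: let $D$ be a countable base closed under finite unions and intersections, and send $U$ to the ideal of all $B\in D$ with $\overline{B}\subseteq U$. The closure makes compactness available: a compact set $\overline{B}\subseteq U\cup V$ is covered by finitely many basic sets, each well inside $U$ or well inside $V$, and this gives joins. In a $\sigma$-compact space there may be too few open sets with compact closure. In $\mathbb{Q}$ no nonempty open set has compact closure, since it contains a sequence converging to an irrational number. So we work in each compact piece separately and combine finitely many pieces at a time.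

\begin{proposition}\label{prop:sigma}
If $Y$ is metrizable and $\sigma$-compact, then $\mathcal{G}(Y)$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$.
\end{proposition}

\begin{proof}
If $Y=\emptyset$, then $\mathcal{G}(Y)$ has one element and any map will do. Otherwise write $Y=\bigcup_{n\in\omega}K_n$ with $K_n$ compact and nonempty, repetitions allowed. Let $\mathcal{B}_n$ be a countable base of the space $K_n$ that contains $\emptyset$ and $K_n$ and is closed under finite unions and intersections; any countable base can be enlarged to one of this kind. Since $K_n$ is closed in $Y$, closures of subsets of $K_n$ are the same in $K_n$ and in $Y$, and they are compact.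

Let $D$ be the set of sequences $b=(B_n)_{n\in\omega}$ with $B_n\in\mathcal{B}_n$ and $B_n=\emptyset$ for all but finitely many $n$, with coordinatewise union and intersection. This is a distributive lattice with least element $(\emptyset,\emptyset,\dots)$. It is countable, and it is infinite because $\emptyset\ne K_n$ for all $n$. For $U\in\mathcal{G}(Y)$ put
\[
I(U)=\{(B_n)_n\in D:\ \overline{B_n}\subseteq U\text{ for all }n\}.
\]
By Proposition~\ref{prop:ideals} it suffices to show that $I$ is a lattice embedding $\mathcal{G}(Y)\to\mathrm{Id}(D)$.

The set $I(U)$ contains the least element, is closed downward, and is closed under joins because $\overline{B\cup B'}=\overline{B}\cup\overline{B'}$. So it is an ideal. We have $I(U\cap V)=I(U)\cap I(V)$, since $\overline{B_n}\subseteq U\cap V$ means $\overline{B_n}\subseteq U$ and $\overline{B_n}\subseteq V$.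

\emph{Injectivity.} For $B\in\mathcal{B}_n$, the sequence with $B$ in position $n$ and $\emptyset$ elsewhere lies in $I(U)$ if and only if $\overline{B}\subseteq U$. By regularity of $K_n$, the union of these $B$ is $U\cap K_n$. So $I(U)$ determines every $U\cap K_n$, and hence $U$.

\emph{Joins.} The ideal $I(U\cup V)$ contains $I(U)$ and $I(V)$, hence $I(U)\vee I(V)$. Conversely, let $(B_n)_n\in I(U\cup V)$ and fix $n$ with $B_n\ne\emptyset$. Each $y\in\overline{B_n}$ lies in $U\cap K_n$ or in $V\cap K_n$, so by regularity it has a neighborhood $W\in\mathcal{B}_n$ with $\overline{W}\subseteq U$ or $\overline{W}\subseteq V$. Finitely many such $W$ cover $\overline{B_n}$. Let $B_n'$ be the union of those with $\overline{W}\subseteq U$ and $B_n''$ the union of the others. Then $B_n',B_n''\in\mathcal{B}_n$, $\overline{B_n'}\subseteq U$, $\overline{B_n''}\subseteq V$ and $B_n\subseteq B_n'\cup B_n''$. Put $B_n'=B_n''=\emptyset$ when $B_n=\emptyset$. Then $(B_n')_n\in I(U)$, $(B_n'')_n\in I(V)$ and $(B_n)_n\le(B_n')_n\vee(B_n'')_n$, so $(B_n)_n\in I(U)\vee I(V)$.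
\end{proof}

In this embedding the compact sets of Proposition~\ref{prop:join} can be seen directly. For $b=(B_n)_n\in D$, \eqref{eq:pk} shows that $p_b$ detects $y$ if and only if $b\notin I(Y\setminus\{y\})$, so $A_{p_b}=\bigcup_n\overline{B_n}$, a finite union of compact sets.

\begin{proof}[Proof of Theorem~\ref{thm:open}]
Order embeddability is Lemma~\ref{lem:base}. The implication (i)$\Rightarrow$(ii) is Proposition~\ref{prop:sigma}, (ii)$\Rightarrow$(iii) holds by definition, and (iii)$\Rightarrow$(i) is Proposition~\ref{prop:join}.
\end{proof}

\section{Closed sets and the meet obstruction}\label{sec:meet}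

\subsection*{Closed subsets of Baire space as local clones}
The unary part of a local clone is a closed subset of $X^X\cong\omega^\omega$. To realize $\mathcal{F}(\omega^\omega)$, we look for a closed copy of Baire space in $X^X$ on which composition produces nothing new. Then a union of clones built from subsets of this copy is again a clone, and joins cause no difficulty.

\begin{proposition}\label{prop:analytic}
If $Y$ is analytic, then $\mathcal{F}(Y)$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$.
\end{proposition}

\begin{proof}
The case $Y=\emptyset$ is trivial as before. Let $g\colon\omega^\omega\to Y$ be a continuous surjection. The map $F\mapsto g^{-1}(F)$ sends closed sets to closed sets, preserves $\cup$ and $\cap$, and is injective because $g(g^{-1}(F))=F$. So it suffices to embed $\mathcal{F}(\omega^\omega)$.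

Let $X=\{0\}\cup\{s_k:k\in\omega\}\cup\{t_m:m\in\omega\}$, with all listed elements distinct. For $d\in\omega^\omega$ define the unary operation $f_d$ by $f_d(s_k)=t_{d(k)}$ and $f_d(x)=0$ for all other $x$. Let $c$ be the unary constant operation with value $0$. The operations $\mathrm{id}$, $c$ and $f_d$ $(d\in\omega^\omega)$ are pairwise distinct, as their values on the $s_k$ show. For $E\subseteq\omega^\omega$ let
\[
M_E=\{\mathrm{id},c\}\cup\{f_d:d\in E\},\qquad
\mathcal{C}_E=\{h\circ\pi^n_i:\ h\in M_E,\ 1\le i\le n\}.
\]

\emph{$\mathcal{C}_E$ is a clone.} The operations $c$ and $f_e$ take values in $\{0\}\cup\{t_m:m\in\omega\}$, and $c$ and $f_d$ map this set to $0$. So the composite of any two nonidentity members of $M_E$ is $c$, and $M_E$ is a monoid. Now $\mathcal{C}_E$ contains the projections, and if $g_j=h_j\circ\pi^m_{l_j}$ for $1\le j\le n$, then $(h\circ\pi^n_i)(g_1,\dots,g_n)=(h\circ h_i)\circ\pi^m_{l_i}\in\mathcal{C}_E$.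

\emph{$\mathcal{C}_E$ is local if $E$ is closed.} The set $N=\{f_d:d\in\omega^\omega\}$ consists of those $f\in X^X$ with $f(s_k)\in\{t_m:m\in\omega\}$ for all $k$ and $f(x)=0$ for all other $x$. Each condition restricts a single coordinate, so $N$ is closed. The bijection $d\mapsto f_d$ from $\omega^\omega$ to $N$ is a homeomorphism, because $d(k)$ and $f_d(s_k)$ determine each other. Hence $\{f_d:d\in E\}$ is closed in $X^X$, and so is $M_E$. For $f\in\mathcal{O}^{(n)}$ let $\delta(f)(x)=f(x,\dots,x)$; the map $\delta\colon\mathcal{O}^{(n)}\to X^X$ is continuous and $\delta(h\circ\pi^n_i)=h$. An operation $f$ has the form $h\circ\pi^n_i$ with $h\in M_E$ if and only if $\delta(f)\in M_E$ and $f(a)=f(b)$ whenever $a_i=b_i$. Both conditions are closed, so $\mathcal{C}_E\cap\mathcal{O}^{(n)}$ is a union of $n$ closed sets.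

\emph{Embedding.} The unary part of $\mathcal{C}_E$ is $M_E$, and $f_d\in M_E$ if and only if $d\in E$; this gives injectivity. Let $E,E'$ be closed. Since $M_E\cup M_{E'}=M_{E\cup E'}$, we have $\mathcal{C}_E\cup\mathcal{C}_{E'}=\mathcal{C}_{E\cup E'}$; this union is a local clone, so it is the join. If $f=h\circ\pi^n_i=h'\circ\pi^n_j$ with $h\in M_E$ and $h'\in M_{E'}$, then $h=\delta(f)=h'\in M_E\cap M_{E'}=M_{E\cap E'}$, so $f\in\mathcal{C}_{E\cap E'}$. With monotonicity this gives $\mathcal{C}_E\cap\mathcal{C}_{E'}=\mathcal{C}_{E\cap E'}$.
\end{proof}

\begin{example}\label{ex:Tmeet}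
Let $d\ne e$ with $d(0)=e(0)=m$. The partial operation $p\colon s_0\mapsto t_m$ is a restriction of both $f_d$ and $f_e$, so $p\in T(\mathcal{C}_{\{d\}})\cap T(\mathcal{C}_{\{e\}})$. But $\mathcal{C}_{\{d\}}\cap\mathcal{C}_{\{e\}}=\mathcal{C}_\emptyset$ has only the unary members $\mathrm{id}$ and $c$, so $p\notin T(\mathcal{C}_\emptyset)$.
\end{example}

\subsection*{The obstruction}
For the target $\mathcal{P}(\omega)$, taking complements in Example~\ref{ex:warmup} shows that an injective meet-preserving map $\varphi\colon\mathcal{F}(Y)\to\mathcal{P}(\omega)$ forces $Y$ to be countable: a number in $\varphi(\{y\})\setminus\varphi(\emptyset)$ cannot lie in $\varphi(\{z\})$ for $z\ne y$. For a map $F\mapsto\mathcal{C}_F$ into $\mathrm{Cl}_{\mathrm{loc}}(X)$ the same argument applies to total operations: witnesses $f_y\in\mathcal{C}_{\{y\}}\setminus\mathcal{C}_\emptyset$ are pairwise distinct. But there are $2^{\aleph_0}$ operations, and Example~\ref{ex:Tmeet} shows that a finite witness $p$ can serve a whole copy of Baire space. Counting must be replaced by topology. We shall see that the map $f_y\mapsto y$ is continuous on suitable pieces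 and extends to their closures, which are Polish. The danger is that a limit of witnesses falls into $\mathcal{C}_\emptyset$ and carries no information; grouping the points by a finite witness prevents this.

\begin{proposition}\label{prop:meet}
Let $Y$ be a metrizable space and let $F\mapsto\mathcal{C}_F$ be an injective meet-preserving map $\mathcal{F}(Y)\to\mathrm{Cl}_{\mathrm{loc}}(X)$. Then $Y$ is analytic.
\end{proposition}

\begin{proof}
Let $Y\ne\emptyset$. For $y\in Y$ we have $\mathcal{C}_\emptyset\subsetneq\mathcal{C}_{\{y\}}$; choose $f_y\in\mathcal{C}_{\{y\}}\setminus\mathcal{C}_\emptyset$. By \eqref{eq:local}, choose a finite restriction $p_y$ of $f_y$ with $p_y\notin T(\mathcal{C}_\emptyset)$. For $p\in\Pi$ let $Y_p=\{y:p_y=p\}$. Then $Y$ is the union of the countably many sets $Y_p$.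

Fix $p$ with $Y_p\ne\emptyset$, of arity $n$, and let $Z_p$ be the closure of $\{f_y:y\in Y_p\}$ in $\mathcal{O}^{(n)}$. It is a nonempty Polish space. The extensions of $p$ form a closed subset of $\mathcal{O}^{(n)}$, so all members of $Z_p$ extend $p$, and therefore $Z_p\cap\mathcal{C}_\emptyset=\emptyset$. For $f\in Z_p$ call a sequence $(y_i)$ in $Y_p$ an \emph{$f$-sequence} if $f_{y_i}\to f$. Such sequences exist because $\mathcal{O}^{(n)}$ is metrizable, and subsequences of $f$-sequences are $f$-sequences.

\emph{Step 1. If closed sets $F,G\subseteq Y$ each contain all terms of some $f$-sequence, then $F\cap G\ne\emptyset$.} Let $(y_i)$ be an $f$-sequence in $F$. Then $f_{y_i}\in\mathcal{C}_{\{y_i\}}\subseteq\mathcal{C}_F$, and $\mathcal{C}_F\cap\mathcal{O}^{(n)}$ is closed, so $f\in\mathcal{C}_F$. In the same way $f\in\mathcal{C}_G$. Hence $f\in\mathcal{C}_F\cap\mathcal{C}_G=\mathcal{C}_{F\cap G}$, and $f\notin\mathcal{C}_\emptyset$ gives $F\cap G\ne\emptyset$.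

\emph{Step 2. Every $f$-sequence has a subsequence that converges in $Y$.} Otherwise Lemma~\ref{lem:seq} gives an $f$-sequence $(y_i)$ with distinct terms such that $F=\{y_{2i}:i\in\omega\}$ and $G=\{y_{2i+1}:i\in\omega\}$ are closed. They are disjoint, which contradicts Step~1.

\emph{Step 3. Two convergent $f$-sequences have the same limit.} Let $y_i\to y$ and $z_i\to z$ with $y\ne z$. Take disjoint open sets $U\ni y$ and $V\ni z$ and an $N$ with $y_i\in U$ and $z_i\in V$ for $i\ge N$. Then $F=\{y\}\cup\{y_i:i\ge N\}$ and $G=\{z\}\cup\{z_i:i\ge N\}$ are compact, hence closed, and disjoint. This contradicts Step~1.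

\emph{Step 4. Definition of $\beta\colon Z_p\to Y$.} By Steps 2 and 3, convergent $f$-sequences exist and have a common limit $\beta(f)$. Every $f$-sequence $(y_i)$ converges to $\beta(f)$. Otherwise some subsequence stays outside a neighborhood of $\beta(f)$; by Step~2 it has a convergent subsequence, whose limit is $\beta(f)$ by Step~3, a contradiction. For $y\in Y_p$ the constant sequence $y,y,\dots$ is an $f_y$-sequence, so $\beta(f_y)=y$ and $Y_p\subseteq\beta(Z_p)$.

\emph{Step 5. $\beta$ is continuous.} Fix compatible metrics $\sigma$ on $Z_p$ and $\rho$ on $Y$, and let $f^j\to f$ in $Z_p$. For each $j\ge1$, a late term $y_j$ of an $f^j$-sequence satisfies $\sigma(f_{y_j},f^j)<1/j$ and $\rho(y_j,\beta(f^j))<1/j$. The first inequality gives $f_{y_j}\to f$, so $(y_j)$ is an $f$-sequence and $y_j\to\beta(f)$. The second then gives $\beta(f^j)\to\beta(f)$.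

\emph{Step 6. Conclusion.} Each $Z_p$ is a continuous image of $\omega^\omega$ \cite[Theorem~7.9]{Kechris}. Composing with the maps $\beta$ and enumerating with repetitions, we obtain continuous maps $g_k\colon\omega^\omega\to Y$ $(k\in\omega)$ whose images cover $Y$. Define $g(d)=g_{d(0)}(d(1),d(2),\dots)$. This map is onto $Y$, and it is continuous on each of the open sets $\{d:d(0)=k\}$, which cover $\omega^\omega$. So $Y$ is analytic.
\end{proof}

Apart from monotonicity, preservation of meets was used only for disjoint closed sets, in Step~1. The map $\beta$ recovers the parametrization of Proposition~\ref{prop:analytic}. There the clone of $F$ is built from $g^{-1}(F)$; if the witnesses are chosen unary, the witness of $y$ is $f_d$ for some $d\in g^{-1}(y)$, we have $Z_p\subseteq N$, and $\beta(f_d)=g(d)$ on $Z_p$, since $f_{d_i}\to f_d$ implies $g(d_i)\to g(d)$.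

\begin{proof}[Proof of Theorem~\ref{thm:closed}]
Order embeddability is Lemma~\ref{lem:base}. The implication (i)$\Rightarrow$(ii) is Proposition~\ref{prop:analytic}, (ii)$\Rightarrow$(iii) holds by definition, and (iii)$\Rightarrow$(i) is Proposition~\ref{prop:meet}.
\end{proof}

\section{Comparison of the two obstructions}\label{sec:cons}

Neither obstruction follows from the other: each can occur while the other operation can be preserved.

\begin{corollary}\label{cor:indep}
\begin{enumerate}
\item[(a)] There is an injective meet-preserving map $\mathcal{G}(\omega^\omega)\to\mathrm{Cl}_{\mathrm{loc}}(X)$, but no injective join-preserving one.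
\item[(b)] There are nonanalytic sets $Y\subseteq\mathbb{R}$. For each of them there is an injective join-preserving map $\mathcal{F}(Y)\to\mathrm{Cl}_{\mathrm{loc}}(X)$, but no injective meet-preserving one.
\end{enumerate}
\end{corollary}

\begin{proof}
The positive statements follow by composing the maps $\varphi$ and $\psi$ of Lemma~\ref{lem:base} with the lattice embedding $\Phi_0$ of Corollary~\ref{cor:powerset}. The negative statements are contained in Theorems~\ref{thm:main} and~\ref{thm:closed}. A continuous map $\omega^\omega\to\mathbb{R}$ is determined by its values on a countable dense set, so $\mathbb{R}$ has at most $2^{\aleph_0}$ analytic subsets, fewer than its $2^{2^{\aleph_0}}$ subsets.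
\end{proof}

The \emph{dual} of a lattice is the same set with the reverse order. Order embeddability into $\mathcal{P}(\omega)$ passes to duals, by composing with $x\mapsto\omega\setminus x$. Embeddability into $\mathrm{Cl}_{\mathrm{loc}}(X)$ does not.

\begin{corollary}\label{cor:dual}
The lattice $\mathcal{F}(\omega^\omega)$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$, but its dual does not.
\end{corollary}

\begin{proof}
Baire space is analytic, so Theorem~\ref{thm:closed} applies. Complementation is an isomorphism from the dual of $\mathcal{F}(\omega^\omega)$ onto $\mathcal{G}(\omega^\omega)$, which does not embed by Theorem~\ref{thm:main}.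
\end{proof}

Separability was used only to apply Lemma~\ref{lem:base}. Propositions~\ref{prop:join}, \ref{prop:sigma}, \ref{prop:analytic} and~\ref{prop:meet} do not assume it, and together they give the following.

\begin{corollary}\label{cor:metr}
Let $Y$ be a metrizable space. Then $\mathcal{G}(Y)$ has a lattice embedding into $\mathrm{Cl}_{\mathrm{loc}}(X)$ if and only if $Y$ is $\sigma$-compact, and $\mathcal{F}(Y)$ has one if and only if $Y$ is analytic.
\end{corollary}

\begin{remark}\label{rem:nonsep}
Nonseparable spaces are already excluded by the restriction of Lemma~\ref{lem:trace}. Let $Y$ be a nonseparable metric space. For $m\ge1$ choose, by Zorn's lemma, a maximal set $S_m\subseteq Y$ of points at mutual distance at least $1/m$. The union of the $S_m$ is dense, so some $S_m$ is uncountable, and the open balls of radius $1/(2m)$ around its points are pairwise disjoint. Take $\aleph_1$ of these balls, $V_\alpha$ $(\alpha<\omega_1)$. The sets $U_\alpha=\bigcup_{\gamma<\alpha}V_\gamma$ form a strictly increasing $\omega_1$-chain in $\mathcal{G}(Y)$. If $\varphi$ were an order embedding into $\mathcal{P}(\omega)$, then the sets $\varphi(U_{\alpha+1})\setminus\varphi(U_\alpha)$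 would be uncountably many pairwise disjoint nonempty subsets of $\omega$. So $\mathcal{G}(Y)$ is not order embeddable into $\mathcal{P}(\omega)$, and by duality neither is $\mathcal{F}(Y)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{Pinsker}
Michael Pinsker, \emph{Sublattices of the lattice of local clones}, arXiv:0801.2392 (2008).

\end{thebibliography}
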